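\title{The Scott space of the open-set lattice of the rationals is not sober}

\begin{abstract}
For a topological space $X$, let $\Sigma\mathcal O(X)$ be the lattice of open subsets of $X$ with its Scott topology. We show that $\Sigma\mathcal O(\mathbb Q)$ is not sober; in particular, $\Sigma\mathcal O(X)$ need not be sober when $X$ is a countable Hausdorff space. The irreducible closed set that is not the closure of a point is built from finite subsets of a tree model of $\mathbb Q$. It follows that for a countable metrizable space $X$ the space $\Sigma\mathcal O(X)$ is sober if and only if $X$ is scattered, if and only if $X$ is completely metrizable, and that for a co-analytic subspace $X$ of a Polish space it is sober if and only if $X$ is Polish.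
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $L$ be a complete lattice. A subset $\mathcal U\subseteq L$ is \emph{directed} if it is nonempty and any two of its members have an upper bound in $\mathcal U$. A subset $\mathcal W\subseteq L$ is \emph{Scott open} if it is an upper set and every directed $\mathcal U\subseteq L$ with $\bigvee\mathcal U\in\mathcal W$ meets $\mathcal W$. The Scott open sets form a topology, and $\Sigma L$ denotes $L$ with this topology. We study the lattice $L=\mathcal O(X)$ of open subsets of a topological space $X$, ordered by inclusion, where suprema are unions.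

The Scott topology on $\mathcal O(X)$ records compactness. For $K\subseteq X$ let
\[
\square K=\{U\in\mathcal O(X):K\subseteq U\}.
\]
This upper set is Scott open exactly when every directed open cover of $K$ has a member containing $K$, that is, when $K$ is compact. A general Scott open family $\mathcal W$ is thus a notion of ``large open set'' that behaves like containing a compact set: if a directed union is large, then one of its members already is.

A subset $F$ of a space is \emph{irreducible} if it is nonempty and $F\subseteq A\cup B$ with $A,B$ closed implies $F\subseteq A$ or $F\subseteq B$. The closure of a point is irreducible, and a space is \emph{sober} if every irreducible closed subset is the closure of exactly one point. In $\Sigma\mathcal O(X)$ the closure of the point $G$ is ${\downarrow}G=\{H\in\mathcal O(X):H\subseteq G\}$, so sobriety asks whether every irreducible closed family of open sets has a largest member. It is known that there is a countable $T_1$ space $X$ for which $\Sigma\mathcal O(X)$ is not sober. The following problem comes from the paper \cite{HZ} of He and Zhao.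

\begin{quote}
\emph{Let $X$ be a countable Hausdorff space. Is $\Sigma\mathcal O(X)$ sober? In particular, is $\Sigma\mathcal O(\mathbb Q)$ sober, where $\mathbb Q$ carries the subspace topology from $\mathbb R$?}
\end{quote}

There is a reason to expect that the Hausdorff property helps. In a Hausdorff space a compact set covered by two open sets splits into two compact sets, one inside each, and this gives sobriety as soon as the families $\square K$ form a base of the Scott topology (Section~\ref{sec:split}). They do so for a countable discrete space, for a convergent sequence with its limit, for $\mathbb R$, and for every completely metrizable space (Section~\ref{sec:complete}). The space $\mathbb Q$ is countable and metrizable and has many compact subsets, so one might guess that the same holds there. It does not.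

\begin{theorem}\label{thm:main}
The space $\Sigma\mathcal O(\mathbb Q)$ has an irreducible closed subset that is not the closure of a point.
\end{theorem}

Since $\mathbb Q$ is countable and Hausdorff, both questions have a negative answer. For two large classes of metrizable spaces, $\mathbb Q$ is the only obstruction.

\begin{theorem}\label{thm:sharp}
\begin{enumerate}
\item[(i)] If $X$ is completely metrizable, then $\Sigma\mathcal O(X)$ is sober.
\item[(ii)] If a topological space $X$ has a locally closed subspace homeomorphic to $\mathbb Q$, then $\Sigma\mathcal O(X)$ is not sober.
\item[(iii)] For a countable metrizable space $X$ the following are equivalent: $\Sigma\mathcal O(X)$ is sober; $X$ is scattered; $X$ is completely metrizable.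
\item[(iv)] For a co-analytic subspace $X$ of a Polish space, $\Sigma\mathcal O(X)$ is sober if and only if $X$ is Polish.
\item[(v)] $\Sigma(\mathcal O(\mathbb Q)\times\mathcal O(\mathbb Q))\neq\Sigma\mathcal O(\mathbb Q)\times\Sigma\mathcal O(\mathbb Q)$.
\end{enumerate}
\end{theorem}

Here a subspace is \emph{locally closed} if it is the intersection of an open and a closed set, and a space is \emph{scattered} if each nonempty subspace has an isolated point. A space is \emph{Polish} if it is separable and completely metrizable, and a subset of a Polish space is \emph{co-analytic} if its complement is a continuous image of a Polish space. In (v), the left side is the Scott topology of the product lattice (ordered coordinatewise) and the right side is the product topology on the same set.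

The irreducible set in Theorem~\ref{thm:main} consists of the open sets that miss some member of a countable family $\mathcal D$ of finite subsets of $\mathbb Q$. Section~\ref{sec:limits} translates closedness and irreducibility into two opposing conditions on the cluster points of sequences in $\mathcal D$. Sections~\ref{sec:model}--\ref{sec:all} construct a family that satisfies both, and Section~\ref{sec:conseq} derives parts (ii)--(v) of Theorem~\ref{thm:sharp}. Throughout, $\omega=\{0,1,2,\dots\}$.

\section{Sobriety and the splitting of unions}\label{sec:split}

We use four elementary facts.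
\begin{enumerate}
\item[(S1)] A family $F\subseteq\mathcal O(X)$ is Scott closed if and only if it is a lower set and contains the union of each of its directed subfamilies. This is the definition of Scott open, read for the complement.
\item[(S2)] By (S1), ${\downarrow}G$ is closed and every closed family containing $G$ contains ${\downarrow}G$; so ${\downarrow}G$ is the closure of $\{G\}$. Distinct points have distinct closures. Hence $\Sigma\mathcal O(X)$ is sober if and only if every irreducible closed $F$ has the form ${\downarrow}G$.
\item[(S3)] A nonempty subset $F$ of a space is irreducible if and only if any two open sets that meet $F$ have an intersection that meets $F$ (take complements in the definition). Consequently closures and continuous images of irreducible sets are irreducible.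
\item[(S4)] A map $f\colon L\to M$ of complete lattices that preserves directed suprema is continuous from $\Sigma L$ to $\Sigma M$. Indeed, $f$ is monotone, since $\{a,b\}$ is directed when $a\le b$. So for Scott open $\mathcal W\subseteq M$ the set $f^{-1}(\mathcal W)$ is an upper set, and if $f(\bigvee\mathcal U)=\bigvee f(\mathcal U)\in\mathcal W$ with $\mathcal U$ directed, then the directed set $f(\mathcal U)$ meets $\mathcal W$.
\end{enumerate}

A closed family that is directed contains its own union. So the only way for an irreducible closed family to fail to be a point closure is to contain $U$ and $V$ but not $U\cup V$. The next lemma rules this out.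

\begin{lemma}\label{lem:split}
Suppose that whenever $\mathcal W\subseteq\mathcal O(X)$ is Scott open and $U,V\in\mathcal O(X)$ satisfy $U\cup V\in\mathcal W$, there are Scott open families $\mathcal A\ni U$ and $\mathcal B\ni V$ with $\mathcal A\cap\mathcal B\subseteq\mathcal W$. Then $\Sigma\mathcal O(X)$ is sober.
\end{lemma}

\begin{proof}
Let $F$ be irreducible and closed, and let $U,V\in F$. If $U\cup V\notin F$, apply the hypothesis to $\mathcal W=\mathcal O(X)\setminus F$: the families $\mathcal A$ and $\mathcal B$ meet $F$ while $\mathcal A\cap\mathcal B$ does not, contrary to (S3). So $F$ is closed under binary unions, hence directed. By (S1), $\bigcup F\in F$ and $F={\downarrow}\bigcup F$.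
\end{proof}

\begin{example}\label{ex:discrete}
Let $X$ be discrete and $U\cup V\in\mathcal W$. The set $U\cup V$ is the directed union of its finite subsets, so $\mathcal W$ contains a finite $K\subseteq U\cup V$, and $\square K\subseteq\mathcal W$. The families $\mathcal A=\square(K\cap U)$ and $\mathcal B=\square(K\cap V)$ are Scott open with $\mathcal A\cap\mathcal B=\square K$. So $\Sigma\mathcal O(X)$ is sober.
\end{example}

The example has two steps: find a compact set that witnesses membership in $\mathcal W$, and split it. A space $X$ is \emph{consonant} if the first step is always possible: for every Scott open $\mathcal A$ and every $U\in\mathcal A$ there is a compact $K$ with $U\in\square K\subseteq\mathcal A$. The second step needs only the Hausdorff property.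

\begin{lemma}\label{lem:compact}
Let $X$ be Hausdorff, let $U,V\subseteq X$ be open and let $K\subseteq U\cup V$ be compact. Then $K=K_1\cup K_2$ with $K_1\subseteq U$ and $K_2\subseteq V$ compact. Consequently, if $X$ is Hausdorff and consonant, then $\Sigma\mathcal O(X)$ is sober.
\end{lemma}

\begin{proof}
The compact Hausdorff space $K$ is normal, so its disjoint closed subsets $K\setminus V$ and $K\setminus U$ have disjoint neighborhoods $O_1\supseteq K\setminus V$ and $O_2\supseteq K\setminus U$, open in $K$. Put $K_1=K\setminus O_2\subseteq U$ and $K_2=K\setminus O_1\subseteq V$. Both are closed in $K$, and $K_1\cup K_2=K\setminus(O_1\cap O_2)=K$.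

If $X$ is also consonant and $U\cup V\in\mathcal W$, take a compact $K$ with $U\cup V\in\square K\subseteq\mathcal W$ and split it. Then $U\in\square K_1$, $V\in\square K_2$ and $\square K_1\cap\square K_2=\square K\subseteq\mathcal W$, so Lemma~\ref{lem:split} applies.
\end{proof}

\section{Completely metrizable spaces}\label{sec:complete}

We recall Alexandrov's theorem: a $G_\delta$ subset of a completely metrizable space, in particular an open subset, is completely metrizable. The next proposition is due to Dolecki, Greco and Lechicki; we include a proof, because it shows the role of completeness. Together with Lemma~\ref{lem:compact} it proves Theorem~\ref{thm:sharp}(i).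

\begin{proposition}\label{prop:consonant}
Every completely metrizable space $X$ is consonant.
\end{proposition}

\begin{proof}
Let $\mathcal A$ be Scott open and $U\in\mathcal A$. Fix a complete metric on $U$ that induces its topology; balls are taken in $U$ for this metric, and they are open in $X$. We shrink $U$ inside $\mathcal A$ to sets that are closer and closer to being totally bounded. Put $V_0=U$. Given $V_{n-1}\in\mathcal A$ with $V_{n-1}\subseteq U$, the intersections of $V_{n-1}$ with finite unions of open balls of radius $2^{-n}$ form a directed family with union $V_{n-1}$. So one of these intersections, $V_n$, belongs to $\mathcal A$.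

Let $K=\bigcap_n\operatorname{cl}_UV_n$. It is closed in $U$, hence complete, and for each $n\geq 1$ it is covered by finitely many closed balls of radius $2^{-n}$. So $K$ is compact, and $U\in\square K$.

Let $G\in\square K$. We claim that $V_n\subseteq G$ for some $n$; then $G\in\mathcal A$, and the proof is complete. Otherwise pick $x_n\in V_n\setminus G$ for each $n$. For $n\ge m\geq 1$ we have $x_n\in V_m$, and $V_m$ is covered by finitely many balls of radius $2^{-m}$. So there are infinite sets $I_1\supseteq I_2\supseteq\cdots$ of indices such that the points $x_n$, $n\in I_m$, lie in one ball of radius $2^{-m}$, and a subsequence with $m$-th index in $I_m$ is Cauchy. By completeness it has a limit $x\in U$. Then $x\in\operatorname{cl}_UV_m$ for all $m$, so $x\in K\subseteq G$; but $x\notin G$, since $U\setminus G$ is closed in $U$. This is a contradiction.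
\end{proof}

In $\mathbb Q$ the Cauchy subsequence may have no limit, and the set $K$ may be too small to witness anything. The counterexample exploits such missing limits.

\section{Upper limits and a criterion for non-sobriety}\label{sec:limits}

It is easier to construct small closed sets than large open ones, so we pass to complements. For a family $\mathcal D$ of closed subsets of $X$ let
\[
F(\mathcal D)=\{U\in\mathcal O(X):U\cap D=\emptyset\text{ for some }D\in\mathcal D\}=\bigcup_{D\in\mathcal D}{\downarrow}(X\setminus D).
\]
This is a lower set. To see when it is closed or irreducible, we describe Scott convergence in terms of closed sets. The \emph{upper limit} $\operatorname{Ls}_nE_n$ of a sequence $(E_n)$ of subsets of $X$ is the set of points $x$ such that every neighborhood of $x$ meets $E_n$ for infinitely many $n$. Its complement is open, so it is closed. For a sequence of points, $\operatorname{Ls}_n\{x_n\}$ is the set of cluster points; we say that $(x_n)$ \emph{escapes} if this set is empty. Three rules will be used: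
\begin{enumerate}
\item[(L1)] $\operatorname{Ls}_n(E_n\cup E_n')=\operatorname{Ls}_nE_n\cup\operatorname{Ls}_nE_n'$. For the inclusion $\subseteq$: if $N$ and $N'$ are neighborhoods of $x$ that meet only finitely many terms of $(E_n)$ and of $(E_n')$, respectively, then $N\cap N'$ meets only finitely many $E_n\cup E_n'$.
\item[(L2)] The upper limit of a subsequence is contained in the upper limit of the sequence. In particular, if $E_n=E$ for infinitely many $n$, then $E\subseteq\operatorname{Ls}_nE_n$.
\item[(L3)] If $E_n\subseteq C$ for all $n$ and $C$ is closed, then $\operatorname{Ls}_nE_n\subseteq C$.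
\end{enumerate}

\begin{lemma}\label{lem:conv}
Let $D$ and $D_n$ $(n\in\omega)$ be closed subsets of $X$ with $\operatorname{Ls}_nD_n\subseteq D$. If $\mathcal A$ is Scott open and $X\setminus D\in\mathcal A$, then $X\setminus D_n\in\mathcal A$ for all but finitely many $n$.
\end{lemma}

\begin{proof}
Let $U_n$ be the interior of $\bigcap_{k\ge n}(X\setminus D_k)$. The sequence $(U_n)$ is increasing. A point $x\notin D$ has a neighborhood that misses $D_k$ for all $k\ge n$, for some $n$, and then $x\in U_n$. So $\bigcup_nU_n\supseteq X\setminus D$ lies in $\mathcal A$, and hence some $U_n$ does. For $k\ge n$ the open set $X\setminus D_k$ contains $U_n$, so it lies in $\mathcal A$.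
\end{proof}

\begin{lemma}\label{lem:closed}
Let $X$ be countable and let $\mathcal D$ be a family of closed subsets of $X$. Then $F(\mathcal D)$ is Scott closed if and only if for every sequence $(E_n)$ in $\mathcal D$ the set $\operatorname{Ls}_nE_n$ contains a member of $\mathcal D$.
\end{lemma}

\begin{proof}
Suppose that the condition holds, and let $\mathcal U\subseteq F(\mathcal D)$ be directed with union $U$. Since $U$ is countable, there is an increasing sequence $U_0\subseteq U_1\subseteq\cdots$ in $\mathcal U$ with union $U$: if $U=\emptyset$ take a constant sequence, and otherwise list $U=\{x_n:n\in\omega\}$ and use directedness to choose $U_n\in\mathcal U$ containing $x_n$ and, for $n\geq 1$, the set $U_{n-1}$. Choose $E_n\in\mathcal D$ with $E_n\cap U_n=\emptyset$. A point $x\in U$ lies in some $U_p$, and $U_p\subseteq U_n$ misses $E_n$ for all $n\ge p$; so $U$ is disjoint from $\operatorname{Ls}_nE_n$. Hence $U$ misses a member of $\mathcal D$, that is, $U\in F(\mathcal D)$. By (S1), $F(\mathcal D)$ is closed.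

Conversely, let $F(\mathcal D)$ be closed, let $(E_n)$ be a sequence in $\mathcal D$ and $E=\operatorname{Ls}_nE_n$. If $X\setminus E$ were in the Scott open complement of $F(\mathcal D)$, then so would be almost all $X\setminus E_n$ by Lemma~\ref{lem:conv}, which is false. So $X\setminus E$ misses some $D\in\mathcal D$, that is, $D\subseteq E$.
\end{proof}

Countability of $X$ reduces directed families to sequences; this is the first of two places where it is used.

Now suppose that $\mathcal D$ consists of nonempty sets and has two disjoint members $A$ and $B$. Then $F(\mathcal D)$ contains $X\setminus A$ and $X\setminus B$ but not their union $X$, so it is not a point closure. For irreducibility we need, given Scott open $\mathcal A\ni X\setminus A$ and $\mathcal B\ni X\setminus B$, a set $D\in\mathcal D$ with $X\setminus D\in\mathcal A\cap\mathcal B$. A sequence $(D_n)$ in $\mathcal D$ with upper limit inside both $A$ and $B$ would provide one by Lemma~\ref{lem:conv}, but its upper limit would be empty, and by Lemma~\ref{lem:closed} the family $F(\mathcal D)$ would not be closed. So we treat $\mathcal A$ and $\mathcal B$ differently: we apply Lemma~\ref{lem:conv} repeatedly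 to move away from $A$ without leaving $\mathcal A$, and arrange that every path so obtained approaches $B$.

The paths are indexed by the tree $\omega^{<\omega}$ of finite sequences of natural numbers. A finite sequence $\sigma$ has length $|\sigma|$ and entries $\sigma(1),\dots,\sigma(|\sigma|)$; the empty sequence is $\emptyset$. Concatenation is written as juxtaposition, $\langle k\rangle$ is the sequence with the single entry $k$, and $0^k$ is the sequence of $k$ zeros. We write $\sigma\sqsubseteq\tau$ if $\sigma$ is an initial segment of $\tau$, and $\sigma\sqsubset\tau$ if moreover $\sigma\ne\tau$. For an infinite sequence $\eta=(\eta(1),\eta(2),\dots)\in\omega^\omega$ let $\eta|n=(\eta(1),\dots,\eta(n))$.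

\begin{definition}\label{def:bridge}
Let $A,B\subseteq X$ be closed. A \emph{bridge from $A$ to $B$} is a family $(D_\sigma)_{\sigma\in\omega^{<\omega}}$ of closed sets such that $D_\emptyset=A$ and
\begin{enumerate}
\item[(B1)] $\operatorname{Ls}_kD_{\sigma\langle k\rangle}\subseteq D_\sigma$ for every $\sigma\in\omega^{<\omega}$,
\item[(B2)] $\operatorname{Ls}_nD_{\eta|n}\subseteq B$ for every $\eta\in\omega^\omega$.
\end{enumerate}
\end{definition}

\begin{proposition}\label{prop:criterion}
Let $X$ be countable and let $\mathcal D$ be a family of nonempty closed subsets of $X$ such that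
\begin{enumerate}
\item[(a)] $\mathcal D$ has two disjoint members;
\item[(b)] for every sequence $(E_n)$ in $\mathcal D$ the set $\operatorname{Ls}_nE_n$ contains a member of $\mathcal D$;
\item[(c)] for all $A,B\in\mathcal D$ there is a bridge from $A$ to $B$ consisting of members of $\mathcal D$.
\end{enumerate}
Then $F(\mathcal D)$ is an irreducible closed subset of $\Sigma\mathcal O(X)$ that is not the closure of a point.
\end{proposition}

\begin{proof}
The family $F=F(\mathcal D)$ is nonempty by (a) and closed by (b) and Lemma~\ref{lem:closed}. Let $\mathcal A,\mathcal B$ be Scott open families that meet $F$. Being upper sets, they contain $X\setminus A$ and $X\setminus B$, respectively, for some $A,B\in\mathcal D$. Let $(D_\sigma)$ be a bridge from $A$ to $B$ in $\mathcal D$. We have $X\setminus D_\emptyset\in\mathcal A$, and if $X\setminus D_\sigma\in\mathcal A$, then $X\setminus D_{\sigma\langle k\rangle}\in\mathcal A$ for all large $k$ by (B1) and Lemma~\ref{lem:conv}. Choosing one entry after the other, we obtain $\eta\in\omega^\omega$ with $X\setminus D_{\eta|n}\in\mathcal A$ for all $n$. By (B2) and Lemma~\ref{lem:conv}, $X\setminus D_{\eta|n}\in\mathcal B$ for all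 large $n$. For such $n$ the set $X\setminus D_{\eta|n}$ lies in $\mathcal A\cap\mathcal B\cap F$. So $F$ is irreducible by (S3).

Suppose that $F={\downarrow}G$, and let $D,D'\in\mathcal D$ be disjoint. Then $G\supseteq(X\setminus D)\cup(X\setminus D')=X$, so $X\in F$, and some member of $\mathcal D$ is empty. This is a contradiction.
\end{proof}

Condition (b) asks for large upper limits and condition (c) for small ones. The natural way to reconcile (b) with (B1) is to have equality in (B1), and then a point $a\in A\setminus B$ typically generates points $t_\sigma\in D_\sigma$ with $t_\emptyset=a$ and $t_{\sigma\langle k\rangle}\to t_\sigma$ as $k\to\infty$. In a metric space, finitely many such steps do not lead away from $a$: if $d(t_{\langle k,g(k)\rangle},t_{\langle k\rangle})<1/k$, which holds when $g$ grows fast enough, then $t_{\langle k,g(k)\rangle}\to a$. This is why a bridge has infinite branches. In a complete metric space even these do not help. Let $0<\varepsilon\le d(a,B)$ and choose $\eta(n)$ so large that $d(t_{\eta|n},t_{\eta|(n-1)})<2^{-n}\varepsilon$; then $(t_{\eta|n})$ converges to a point at distance less than $\varepsilon$ from $a$, which violates (B2).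 What we need is a space in which $(t_{\eta|n})_n$ escapes for every $\eta$.

\section{A tree model of the rationals}\label{sec:model}

The simplest such space is the tree itself. Let $T=\omega^{<\omega}$, and for $u\in T$ and $k\in\omega$ put
\[
N_k(u)=\{u\}\cup\{v\in T:u\sqsubset v,\ v(|u|+1)\ge k\}.
\]
Thus $N_0(u)=\{v:u\sqsubseteq v\}$ is the \emph{cone} of $u$, and $N_k(u)$ is obtained from it by removing the cones of $u\langle0\rangle,\dots,u\langle k-1\rangle$. If $v\in N_k(u)$ and $v\ne u$, then $N_0(v)\subseteq N_k(u)$. Hence every $v\in N_k(u)\cap N_{k'}(u')$ satisfies $N_{\max(k,k')}(v)\subseteq N_k(u)\cap N_{k'}(u')$. So the sets $N_k(u)$ form a countable base of a topology on $T$, and the decreasing sequence $(N_k(u))_k$ is a neighborhood base at $u$.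

We recall two textbook theorems. Urysohn's metrization theorem states that a second countable regular Hausdorff space is metrizable. Sierpi\'nski's theorem states that a nonempty countable metrizable space without isolated points is homeomorphic to $\mathbb Q$.

\begin{lemma}\label{lem:model}
Each $N_k(u)$ is closed and open, $\bigcap_kN_k(u)=\{u\}$, and $T$ is homeomorphic to $\mathbb Q$.
\end{lemma}

\begin{proof}
Let $v\notin N_k(u)$. If $v$ is incomparable with $u$, or if $u\sqsubset v$ and $v(|u|+1)<k$, then the same is true of every extension of $v$, so $N_0(v)\cap N_k(u)=\emptyset$. In the remaining case $v\sqsubset u$, every element of $N_k(u)$ properly extends $v$ with next entry $u(|v|+1)$, so $N_j(v)\cap N_k(u)=\emptyset$ for $j>u(|v|+1)$. Thus $N_k(u)$ is closed. A proper extension $v$ of $u$ is not in $N_k(u)$ for $k>v(|u|+1)$, which gives the second claim.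

If $v\ne u$, then $v\notin N_k(u)$ for some $k$, and $N_k(u)$ and its complement separate $u$ and $v$. So $T$ is Hausdorff. It is regular because it has a base of closed sets, and hence metrizable by Urysohn's theorem. It is countable, and it has no isolated points because $u\langle k\rangle\in N_k(u)$. Sierpi\'nski's theorem completes the proof.
\end{proof}

There are two kinds of sequences in the construction: those that fan out above a node converge to it, and those that follow an infinite branch escape.

\begin{lemma}\label{lem:seq}
Let $(x_n)$ be a sequence in $T$.
\begin{enumerate}
\item[(C)] If $x_n\in N_{k_n}(u)$ with $k_n\to\infty$, then $x_n\to u$ and $\operatorname{Ls}_n\{x_n\}=\{u\}$.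
\item[(E)] If there is $\zeta\in\omega^\omega$ such that, for every $j$, $\zeta|j\sqsubseteq x_n$ for all but finitely many $n$, then $(x_n)$ escapes. We say that it escapes \emph{along} $\zeta$.
\end{enumerate}
\end{lemma}

\begin{proof}
(C) For each $k$ we have $x_n\in N_{k_n}(u)\subseteq N_k(u)$ once $k_n\ge k$, and in a Hausdorff space a convergent sequence has its limit as only cluster point.

(E) Let $u\in T$ and $j=|u|$. For large $n$ we have $\zeta|(j+1)\sqsubseteq x_n$. If $u\neq\zeta|j$, then $x_n\notin N_0(u)$ for these $n$. If $u=\zeta|j$, then $x_n\notin N_k(u)$ for these $n$ and $k>\zeta(j+1)$.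
\end{proof}

\section{A bridge between two finite sets}\label{sec:bridge}

Finite subsets of $T$ are closed, and all our bridges consist of finite sets. We first take $A=\{a\}$ and $B=\{w\}$ and look for a bridge such that, in addition, every sequence of its members has an upper limit containing $B$ or one of the $D_\sigma$, as condition (b) requires.

To obtain equality in (B1), let every $t\in D_\sigma$ contribute the point $t\langle k\rangle$ to $D_{\sigma\langle k\rangle}$; by (C), $t\langle k\rangle\to t$. Starting from $a$ alone, this gives $D_\sigma=\{a\sigma\}$. Along a branch $\eta$ the points $a(\eta|n)$ escape along $a\eta$, so (B2) holds, but the upper limit is empty and (b) fails. We must add to the sets of level $n$ a point close to $w$. The point $w\langle n\rangle$ will not do: with $n=|\sigma|+1$ it would lie in $D_{\sigma\langle k\rangle}$ for all $k$, hence in the upper limit, and (B1) would force it into $D_\sigma$. Instead we put $w\langle n\rangle0^k$ into $D_{\sigma\langle k\rangle}$. This point is still in $N_n(w)$, but as $k\to\infty$ it escapes along $w\langle n\rangle0^\omega$, where $0^\omega=(0,0,\dots)$. Once added, it produces descendants like every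 other point. The first levels are
\begin{align*}
D_\emptyset&=\{a\},\\
D_{\langle k\rangle}&=\{a\langle k\rangle,\ w\langle1\rangle0^k\},\\
D_{\langle k,l\rangle}&=\{a\langle k,l\rangle,\ w\langle1\rangle0^k\langle l\rangle,\ w\langle2\rangle0^l\},\\
D_{\langle k,l,m\rangle}&=\{a\langle k,l,m\rangle,\ w\langle1\rangle0^k\langle l,m\rangle,\ w\langle2\rangle0^l\langle m\rangle,\ w\langle3\rangle0^m\}.
\end{align*}
When the last index tends to infinity, the last point escapes and the others converge to the points of the previous line; for instance $\operatorname{Ls}_lD_{\langle k,l\rangle}=\{a\langle k\rangle,w\langle1\rangle0^k\}=D_{\langle k\rangle}$. Along the branch $\eta=(1,1,1,\dots)$, with $1^j$ the sequence of $j$ ones,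
\[
D_{\eta|n}=\{a1^n\}\cup\{w\langle m,0\rangle1^{n-m}:1\le m\le n\}.
\]
The sequence $(a1^n)_n$ escapes, and so does $(w\langle m,0\rangle1^{n-m})_n$ for each fixed $m$, while the newest points $w\langle n,0\rangle$ converge to $w$. The number of sequences grows with $n$, so (L1) does not apply at once; but those with $m\ge M$ stay in the closed set $N_M(w)$, and these sets shrink to $w$. Hence $\operatorname{Ls}_nD_{\eta|n}=\{w\}$.

In general, let $A,B\subseteq T$ be finite and nonempty, and let $P\subseteq T$ be finite. The set $P$ plays no role for a single bridge; it lists nodes whose cones all sets of the bridge other than $D_\emptyset$ are made to visit, which will be needed in Section~\ref{sec:all}. Define $D_\sigma=D_\sigma(A,B,P)$ by recursion on $|\sigma|$: put $D_\emptyset=A$ and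
\begin{equation}\label{eq:rec}
D_{\sigma\langle k\rangle}=\{t\langle k\rangle:t\in D_\sigma\}\cup\{w\langle|\sigma|+1\rangle0^k:w\in B\}\cup P_{\sigma,k},
\end{equation}
where $P_{\emptyset,k}=\{v0^k:v\in P\}$ and $P_{\sigma,k}=\emptyset$ for $\sigma\ne\emptyset$. Each $D_\sigma$ is finite and nonempty. For $|\sigma|=n\geq m$ write $\sigma_{>m}=(\sigma(m+1),\dots,\sigma(n))$. By induction on $n\ge1$, the recursion unwinds to
\begin{equation}\label{eq:explicit}
\begin{aligned}
D_\sigma={}&\{a\sigma:a\in A\}\cup\{w\langle m\rangle0^{\sigma(m)}\sigma_{>m}:w\in B,\ 1\le m\le n\}\\
&\cup\{v\,0^{\sigma(1)}\sigma_{>1}:v\in P\}.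
\end{aligned}
\end{equation}

\begin{lemma}\label{lem:bridge}
Let $D_\sigma=D_\sigma(A,B,P)$.
\begin{enumerate}
\item[(1)] If $\sigma\ne\emptyset$, then $D_\sigma$ meets $N_0(v)$ for every $v\in P$.
\item[(2)] The family $(D_\sigma)_{\sigma\in\omega^{<\omega}}$ is a bridge from $A$ to $B$.
\item[(3)] For every sequence $(\sigma_n)$ in $\omega^{<\omega}$ the set $\operatorname{Ls}_nD_{\sigma_n}$ contains $B$ or contains $D_\sigma$ for some $\sigma\in\omega^{<\omega}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) The point $v\,0^{\sigma(1)}\sigma_{>1}$ in \eqref{eq:explicit} extends $v$.

(2) For (B1), fix $\sigma$. By \eqref{eq:rec}, $D_{\sigma\langle k\rangle}$ consists of the $k$-th terms of finitely many sequences. The sequence $(t\langle k\rangle)_k$ has upper limit $\{t\}\subseteq D_\sigma$ by (C). The sequences $(w\langle|\sigma|+1\rangle0^k)_k$ and $(v0^k)_k$ escape along $w\langle|\sigma|+1\rangle0^\omega$ and $v0^\omega$ by (E). Now (L1) gives $\operatorname{Ls}_kD_{\sigma\langle k\rangle}\subseteq D_\sigma$.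

For (B2), fix $\eta\in\omega^\omega$ and $x\notin B$, and write $\eta_{>m}=(\eta(m+1),\eta(m+2),\dots)$. By Lemma~\ref{lem:model} and the finiteness of $B$ there is $M\ge1$ such that the closed set $C=\bigcup_{w\in B}N_M(w)$ does not contain $x$. For $n\ge M$ split \eqref{eq:explicit} as $D_{\eta|n}=E_n\cup E_n'$, where $E'_n$ consists of the points $w\langle m\rangle0^{\eta(m)}(\eta|n)_{>m}$ with $w\in B$ and $M\le m\le n$, and $E_n$ consists of the other listed points. A point of $E_n'$ lies in $N_m(w)\subseteq N_M(w)$, so $\operatorname{Ls}_nE_n'\subseteq C$ by (L3). The set $E_n$ consists of the $n$-th terms of the finitely many sequences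
\[
a(\eta|n),\qquad w\langle m\rangle0^{\eta(m)}(\eta|n)_{>m},\qquad v\,0^{\eta(1)}(\eta|n)_{>1}
\]
with $a\in A$, $w\in B$, $1\le m<M$ and $v\in P$. By (E) they escape along $a\eta$, $w\langle m\rangle0^{\eta(m)}\eta_{>m}$ and $v\,0^{\eta(1)}\eta_{>1}$, respectively. By (L1), $\operatorname{Ls}_nE_n=\emptyset$ and $\operatorname{Ls}_nD_{\eta|n}\subseteq C$, so $x\notin\operatorname{Ls}_nD_{\eta|n}$.

(3) Suppose first that the lengths $|\sigma_n|$ are unbounded. Let $w\in B$ and $M\geq 1$. For the infinitely many $n$ with $m:=|\sigma_n|\ge M$, the set $D_{\sigma_n}$ contains $w\langle m\rangle0^{\sigma_n(m)}\in N_m(w)\subseteq N_M(w)$. So $w\in\operatorname{Ls}_nD_{\sigma_n}$, and the upper limit contains $B$.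

Suppose now that the lengths are bounded. The nodes $\sigma$ with $\sigma\sqsubseteq\sigma_n$ for infinitely many $n$ include $\emptyset$ and have bounded length; let $\sigma$ be one of maximal length. If $\sigma_n=\sigma$ for infinitely many $n$, then $D_\sigma\subseteq\operatorname{Ls}_nD_{\sigma_n}$ by (L2). Otherwise the set $I$ of all $n$ with $\sigma\sqsubset\sigma_n$ is infinite. For $n\in I$ write $\sigma_n=\sigma\tau_n$ and $k_n=\tau_n(1)$. By maximality of $\sigma$, each value $k$ equals $k_n$ for only finitely many $n\in I$, so $k_n\to\infty$ along $I$. Let $t\in D_\sigma$. Applying \eqref{eq:rec} $|\tau_n|$ times gives $t\tau_n\in D_{\sigma_n}$, and $t\tau_n\in N_{k_n}(t)$, so $t\tau_n\to t$ along $I$ by (C). Hence $t\in\operatorname{Ls}_nD_{\sigma_n}$, and the upper limit contains $D_\sigma$.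
\end{proof}

\section{Bridges between all pairs}\label{sec:all}

A bridge adds new members to $\mathcal D$, and condition (c) then asks for bridges between the new members. So we build bridges in infinitely many stages. Lemma~\ref{lem:bridge}(3) controls the sequences that stay within one stage, but not those that run through infinitely many stages, and with $P=\emptyset$ these do go wrong.

\begin{example}\label{ex:noP}
Let $x\in T$, $A_0=\{x\}$ and $A_{j+1}=D_{\langle0\rangle}(A_j,A_j,\emptyset)=\{t\langle0\rangle,t\langle1\rangle:t\in A_j\}$. Then $A_j=\{x\rho:\rho\in\{0,1\}^j\}$. Given $u\in T$, let $k\geq 2$ be larger than all entries of $x$. Then no point of any $A_j$ has an entry $\ge k$, so $N_k(u)\cap A_j\subseteq\{u\}$, and $u\in A_j$ for at most one $j$. Thus $\operatorname{Ls}_jA_j=\emptyset$, and a family of nonempty sets that contains all $A_j$ violates (b).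
\end{example}

The remedy is to make the sets of late stages spread over the whole space, so that a sequence through infinitely many stages has upper limit $T$. This is the purpose of $P$, and the second use of countability.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:model}, $\Sigma\mathcal O(\mathbb Q)$ is homeomorphic to $\Sigma\mathcal O(T)$, so it suffices to find a family $\mathcal D$ in $T$ as in Proposition~\ref{prop:criterion}.

\emph{Construction.} Let $T=\{v_1,v_2,\dots\}$ and $P_s=\{v_1,\dots,v_s\}$. We define countable families $\mathcal D_0,\mathcal D_1,\dots$ of nonempty finite subsets of $T$. Let $\mathcal D_0=\{\{x_0\},\{x_1\}\}$ with $x_0\ne x_1$. As soon as $\mathcal D_0,\dots,\mathcal D_i$ are defined, fix a surjection $\rho_i$ from $\omega$ onto the countable set $(\mathcal D_0\cup\dots\cup\mathcal D_i)^2$. At stage $s\ge1$ write $s=2^i(2j+1)$ with $i,j\in\omega$. Then $i<s$, so $\rho_i$ is available. Put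
\[
(A_s,B_s)=\rho_i(j),\qquad D^s_\sigma=D_\sigma(A_s,B_s,P_s),\qquad\mathcal D_s=\{D^s_\sigma:\sigma\in\omega^{<\omega},\ \sigma\ne\emptyset\}.
\]
Let $\mathcal D=\bigcup_s\mathcal D_s$. Note that $B_s\in\mathcal D$ and that $D^s_\sigma\in\mathcal D$ for all $\sigma$, including $D^s_\emptyset=A_s$.

\emph{Conditions (a) and (c).} The sets $\{x_0\}$ and $\{x_1\}$ are disjoint. If $A,B\in\mathcal D$, then $A,B\in\mathcal D_0\cup\dots\cup\mathcal D_i$ for some $i$, so $(A,B)=\rho_i(j)$ for some $j$, and $(A,B)=(A_s,B_s)$ for $s=2^i(2j+1)$. By Lemma~\ref{lem:bridge}(2), $(D^s_\sigma)_\sigma$ is a bridge from $A$ to $B$ in $\mathcal D$.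

\emph{Condition (b).} Let $(E_n)$ be a sequence in $\mathcal D$, and choose $s_n$ with $E_n\in\mathcal D_{s_n}$.

Suppose that $(s_n)$ is unbounded. Let $u\in T$ and $k\in\omega$, and let $r$ be such that $v_r=u\langle k\rangle$. For the infinitely many $n$ with $s_n\ge r$ we have $v_r\in P_{s_n}$, so $E_n$ meets $N_0(v_r)\subseteq N_k(u)$ by Lemma~\ref{lem:bridge}(1). Hence $\operatorname{Ls}_nE_n=T$, which contains $\{x_0\}$.

Suppose that $(s_n)$ is bounded. Then $s_n=s$ for some $s$ and infinitely many $n$, and by (L2) we may pass to a subsequence and assume that $s_n=s$ for all $n$. If $s=0$, one of the two members of $\mathcal D_0$ occurs infinitely often and is contained in the upper limit by (L2). If $s\ge1$, then $E_n=D^s_{\sigma_n}$ for some $\sigma_n$, and by Lemma~\ref{lem:bridge}(3) the upper limit contains $B_s$ or some $D^s_\sigma$; both are members of $\mathcal D$.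

By Proposition~\ref{prop:criterion}, $F(\mathcal D)$ is irreducible, closed and not the closure of a point.
\end{proof}

\begin{remark}\label{rem:compact}
Every compact $K\subseteq T$ is disjoint from some member of $\mathcal D$. Indeed, by Lemma~\ref{lem:compact} we can write $K=K_0\cup K_1$ with $K_i\subseteq T\setminus\{x_i\}$ compact. Both $\square K_0$ and $\square K_1$ meet $F(\mathcal D)$, hence so does $\square K=\square K_0\cap\square K_1$ by irreducibility. Thus the family of open sets that meet every member of $\mathcal D$ is Scott open and nonempty, but contains no $\square K$ with $K$ compact.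
\end{remark}

\section{Subspaces, scattered spaces, co-analytic sets and products}\label{sec:conseq}

We prove the remaining parts of Theorem~\ref{thm:sharp}.

\subsection*{Locally closed subspaces}
Sobriety of $\Sigma\mathcal O(X)$ passes to those subspaces $Y$ for which $\Sigma\mathcal O(Y)$ is a retract of $\Sigma\mathcal O(X)$.

\begin{lemma}\label{lem:retract}
Let $r\colon\Sigma\mathcal O(X)\to\Sigma\mathcal O(Y)$ and $e\colon\Sigma\mathcal O(Y)\to\Sigma\mathcal O(X)$ be continuous with $r\circ e=\mathrm{id}$. If $\Sigma\mathcal O(X)$ is sober, then so is $\Sigma\mathcal O(Y)$.
\end{lemma}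

\begin{proof}
Let $F\subseteq\mathcal O(Y)$ be irreducible and closed. By (S3) the closure of $e(F)$ is irreducible, so $\overline{e(F)}={\downarrow}G=\overline{\{G\}}$ for some $G\in\mathcal O(X)$. A continuous map sends the closure of a set into the closure of its image. Therefore $F=r(e(F))\subseteq r(\overline{\{G\}})\subseteq\overline{\{r(G)\}}$, and $r(G)\in r(\overline{e(F)})\subseteq\overline{r(e(F))}=F$. So $F=\overline{\{r(G)\}}$, and (S2) applies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(ii)]
Let $Y$ be a subspace of a space $Z$ and $r(G)=G\cap Y$ for $G\in\mathcal O(Z)$. If $Y$ is open in $Z$, let $e(V)=V$ for $V\in\mathcal O(Y)$. If $Y$ is closed in $Z$, let $e(V)=V\cup(Z\setminus Y)$; this is open in $Z$, because it equals $G\cup(Z\setminus Y)$ for any $G\in\mathcal O(Z)$ with $G\cap Y=V$. In both cases $r(e(V))=V$, and $r$ and $e$ preserve unions of nonempty families, so they are continuous by (S4). By Lemma~\ref{lem:retract}, sobriety of $\Sigma\mathcal O(Z)$ implies sobriety of $\Sigma\mathcal O(Y)$ for open $Y$ and for closed $Y$. A locally closed subspace $Y=O\cap C$ of $X$, with $O$ open and $C$ closed, is closed in the open subspace $O$.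 So if $\Sigma\mathcal O(X)$ is sober, then so are $\Sigma\mathcal O(O)$ and $\Sigma\mathcal O(Y)$, and by Theorem~\ref{thm:main} the space $Y$ is not homeomorphic to $\mathbb Q$.
\end{proof}

The hypothesis ``locally closed'' cannot be dropped: $\mathbb R$ contains $\mathbb Q$, and $\Sigma\mathcal O(\mathbb R)$ is sober by part (i).

\subsection*{Countable metrizable spaces}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(iii)]
Let $X$ be countable and metrizable. By part (i), complete metrizability implies sobriety. Two implications remain.

\emph{If $\Sigma\mathcal O(X)$ is sober, then $X$ is scattered.} Suppose that $X$ is not scattered, and let $S$ be the union of all subspaces without isolated points. Then $S$ is nonempty and has no isolated points. Its closure has no isolated points either: a neighborhood of $x\in\overline S$ contains a point of $S$ other than $x$, both when $x\in S$ and when $x\notin S$. So $\overline S\subseteq S$, and $S$ is closed. By Sierpi\'nski's theorem $S$ is homeomorphic to $\mathbb Q$, and by part (ii) $\Sigma\mathcal O(X)$ is not sober.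

\emph{If $X$ is scattered, then $X$ is completely metrizable.} Let $Z$ be the completion of $X$ for a compatible metric. By Alexandrov's theorem it suffices to show that $Z\setminus X$ is $F_\sigma$ in $Z$. In the metric space $Z$, open and closed sets are $F_\sigma$, and finite intersections and countable unions of $F_\sigma$ sets are $F_\sigma$.

We cut $X$ into discrete layers. The Cantor--Bendixson derivatives are defined by $X^{(0)}=X$, by letting $X^{(\alpha+1)}$ be the set of non-isolated points of the space $X^{(\alpha)}$, and by $X^{(\lambda)}=\bigcap_{\alpha<\lambda}X^{(\alpha)}$ for limit ordinals $\lambda$. Since $X$ is scattered, the layer $X_\alpha=X^{(\alpha)}\setminus X^{(\alpha+1)}$ is nonempty whenever $X^{(\alpha)}$ is. The layers are disjoint and $X$ is countable, so there is a least ordinal $\gamma$ with $X^{(\gamma)}=\emptyset$, it is countable, and $X=\bigcup_{\alpha<\gamma}X_\alpha$. For $x\in X_\alpha$ choose $O_x$ open in $Z$ with $O_x\cap X^{(\alpha)}=\{x\}$.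

The complement of each layer is $F_\sigma$. Indeed, $O_x\cap\overline{X_\alpha}=\{x\}$ for $x\in X_\alpha$, since $O_x\setminus\{x\}$ is open and misses $X_\alpha$. So $X_\alpha=\overline{X_\alpha}\cap\bigcup_{x\in X_\alpha}O_x$, and $Z\setminus X_\alpha$ is the union of an open and a closed set.

A countable union of $G_\delta$ sets need not be $G_\delta$, so we place the layers in disjoint pieces of $Z$. For $\alpha\le\gamma$ let $U_\alpha=\bigcup\{O_x:x\in X_\beta,\ \beta<\alpha\}$, and for $\alpha<\gamma$ let $R_\alpha=U_{\alpha+1}\setminus U_\alpha$, an $F_\sigma$ set. The $U_\alpha$ increase, so the $R_\alpha$ are pairwise disjoint. They cover $U_\gamma$: a point $z\in U_\gamma$ lies in $R_\beta$ for the least $\beta$ such that $z\in O_x$ for some $x\in X_\beta$. Moreover $X_\alpha\subseteq R_\alpha$. For let $x\in X_\alpha$. Then $x\in O_x\subseteq U_{\alpha+1}$; and if $y\in X_\beta$ with $\beta<\alpha$, then $x\in X^{(\beta+1)}\subseteq X^{(\beta)}\setminus\{y\}$, so $x\notin O_y$. It follows that $X\subseteq U_\gamma$ and $X\cap R_\alpha=X_\alpha$, and therefore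
\[
Z\setminus X=(Z\setminus U_\gamma)\cup\bigcup_{\alpha<\gamma}\bigl(R_\alpha\cap(Z\setminus X_\alpha)\bigr).
\]
This is a countable union of $F_\sigma$ sets.
\end{proof}

\subsection*{Co-analytic sets}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(iv)]
If $X$ is Polish, then $\Sigma\mathcal O(X)$ is sober by part (i). For the converse we use Hurewicz's theorem \cite{Hur} (see \cite[\S21]{Kec}): a co-analytic subspace $X$ of a Polish space that is not Polish has a subset that is closed in $X$ and homeomorphic to $\mathbb Q$. For such $X$, part (ii) shows that $\Sigma\mathcal O(X)$ is not sober.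
\end{proof}

\subsection*{The product}
Let $L=\mathcal O(\mathbb Q)$. Suprema in $L\times L$ are computed coordinatewise, so the two projections are continuous on $\Sigma(L\times L)$ by (S4), and the Scott topology of $L\times L$ contains the product topology. Part (v) says that the inclusion is strict.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(v)]
The map $(U,V)\mapsto U\cup V$ from $L\times L$ to $L$ preserves directed suprema, since $\bigcup_iU_i\cup\bigcup_iV_i=\bigcup_i(U_i\cup V_i)$. By (S4) it is continuous from $\Sigma(L\times L)$ to $\Sigma L$. Suppose that $\Sigma(L\times L)=\Sigma L\times\Sigma L$, and let $\mathcal W\subseteq L$ be Scott open with $U\cup V\in\mathcal W$. By continuity for the product topology, there are Scott open $\mathcal A\ni U$ and $\mathcal B\ni V$ such that $U'\cup V'\in\mathcal W$ for all $U'\in\mathcal A$ and $V'\in\mathcal B$. Taking $U'=V'$ gives $\mathcal A\cap\mathcal B\subseteq\mathcal W$. By Lemma~\ref{lem:split}, $\Sigma L$ is sober, which contradicts Theorem~\ref{thm:main}.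
\end{proof}

\begin{thebibliography}{9}

\bibitem{HZ}
Zhengmao He and Bin Zhao, \emph{A new method for constructing a compact and non SI-compact space}, arXiv:2608.01048 (2026).

\bibitem{Hur}
W. Hurewicz, \emph{Relativ perfekte Teile von Punktmengen und Mengen (A)}, Fund. Math. 12 (1928).

\bibitem{Kec}
Kechris, \emph{Classical Descriptive Set Theory}.

\end{thebibliography}
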